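\title{Absolutely continuous functions with a singular modulus of continuity}

\begin{abstract}
We show that the modulus of continuity $\omega_f$ of an absolutely continuous function $f\colon[0,1]\to[0,1]$ need not be absolutely continuous, even if $f$ is nondecreasing. An explicit $\frac12$-H\"older example comes from two null sets whose sum is an interval. In the positive direction, $\omega_f$ is absolutely continuous whenever $f(Z)-f(Z)$ is null, where $Z$ is the set of points near which $f$ is not Lipschitz; the resulting covering condition on $f(Z)$ is sharp at the exponent $\frac12$. Finally, neither an integrability condition on $f'$ nor a bound on $\omega_f$ weaker than a Lipschitz bound restores absolute continuity, and for a residual set of nondecreasing functions in $W^{1,p}(0,1)$, $1\le p<\infty$, the derivative of $\omega_f$ vanishes almost everywhere.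
\end{abstract}

\section{The question and the results}\label{sec:intro}

The (minimal) modulus of continuity of a continuous function $f\colon[0,1]\to\mathbb{R}$ is
\[
\omega_f(\delta)=\max\{|f(x)-f(y)| : x,y\in[0,1],\ |x-y|\le\delta\},\qquad \delta\in[0,1].
\]
It records the largest oscillation of $f$ at each scale and forgets where the oscillation occurs. It is nondecreasing and subadditive, so $0\le\omega_f(b)-\omega_f(a)\le\omega_f(b-a)$ for $a\le b$. Hence a Lipschitz or H\"older estimate for $f$ passes to $\omega_f$ with the same constant, and $f$ is Lipschitz if and only if $\omega_f$ is.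

Absolute continuity is a condition of a different kind: it bounds the total oscillation over many short intervals at once. One implication is known to fail: there are continuous, and even nondecreasing continuous, functions $f$ that are not absolutely continuous while $\omega_f$ is. The other implication is the following question, posed by Muratori and Somaglia \cite{MS}.

\begin{quote}
\emph{Let $f\colon[0,1]\to[0,1]$ be absolutely continuous, possibly nondecreasing. Is $\omega_f$ absolutely continuous?}
\end{quote}

The simplest cases suggest that it is. For nondecreasing $f$ we have $\omega_f(\delta)=\max_x\,(f(x+\delta)-f(x))$. If $f$ is also concave, the increment $f(x+\delta)-f(x)$ is largest at $x=0$ and $\omega_f=f-f(0)$; if $f$ is convex, $\omega_f(\delta)=f(1)-f(1-\delta)$. In both cases $\omega_f$ is a copy of $f$. In general $\omega_f$ is the upper envelope of the absolutely continuous functions $\delta\mapsto f(x+\delta)-f(x)$, and a maximum of finitely many absolutely continuous functions is absolutely continuous. Together with the failure of the first implication, this makes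 $\omega_f$ look at least as regular as $f$. Nevertheless the answer is no, in both versions of the question.

\begin{theorem}\label{thm:example}
There is a nondecreasing, absolutely continuous, $\frac12$-H\"older function $f\colon[0,1]\to[0,1]$ such that $\omega_f$ is not absolutely continuous. On $[\frac12,1]$ the function $\omega_f$ is of Cantor type: it is nonconstant, and locally constant outside a compact null set.
\end{theorem}

The reason is arithmetic. A continuous monotone function is absolutely continuous exactly when it maps null sets to null sets. The values of $\omega_f$ are differences of values of $f$, and the difference set of a null set can contain an interval. The next theorem says that this is the only obstruction that the non-Lipschitz points of $f$ can create. For sets $A,B\subset\mathbb{R}$ we write $A\pm B=\{a\pm b:a\in A,\ b\in B\}$.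

\begin{theorem}\label{thm:criterion}
Let $f\colon[0,1]\to\mathbb{R}$ be continuous, and let $Z$ be the closed set of points of $[0,1]$ that have no neighborhood on which $f$ is Lipschitz. If $f(Z)-f(Z)$ is null, then $\omega_f$ is absolutely continuous. This holds in particular if $Z$ is countable, or if
\[
\liminf_{\varepsilon\to0}\varepsilon^{1/2}\mathcal{N}(\varepsilon)=0,
\]
where $\mathcal{N}(\varepsilon)$ is the least number of intervals of length $\varepsilon$ that cover $f(Z)$. The function constructed for Theorem~\ref{thm:example} has $\mathcal{N}(\varepsilon)=O(\varepsilon^{-1/2})$, so ``$=0$'' cannot be replaced by ``$<\infty$''.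
\end{theorem}

One may still hope that the example is exceptional, or that a stronger hypothesis on the size of $f'$ or of $\omega_f$ excludes it. Neither is the case. Call a nondecreasing continuous function \emph{purely singular} if its derivative vanishes almost everywhere; such a function is absolutely continuous only if it is constant.

\begin{theorem}\label{thm:singular}
\begin{enumerate}
\item[(a)] Let $\Theta\colon[0,\infty)\to[0,\infty)$ be a locally bounded Borel function, and let $\psi\colon(0,1]\to(0,\infty)$ be any function with $\psi(\delta)/\delta\to\infty$ as $\delta\to0$. For every nondecreasing continuous piecewise linear function $f_0$ on $[0,1]$ and every $\varepsilon>0$ there is a nondecreasing absolutely continuous function $f$ on $[0,1]$ such that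
\[
f(0)=f_0(0),\qquad \int_0^1|f'-f_0'|<\varepsilon,\qquad \int_0^1\Theta(f')<\infty,
\]
$\omega_f\le\psi$ near $0$, and $\omega_f$ is purely singular on $[0,1]$.
\item[(b)] Let $1\le p<\infty$. Then $\omega_f$ is purely singular for all $f$ in a residual subset of the space of nondecreasing functions in $W^{1,p}(0,1)$. For $p=1$ this is the space of nondecreasing absolutely continuous functions.
\end{enumerate}
\end{theorem}

One may take, for instance, $\Theta(t)=e^{t^2}$ and $\psi(\delta)=\delta\log(e/\delta)$. With $f_0(x)=\frac14+\frac x2$ and $\varepsilon<\frac14$, the function $f$ in (a) satisfies $f(0)=\frac14$ and $\frac12<f(1)<1$. It maps $[0,1]$ into $[0,1]$ and is nonconstant, so its purely singular modulus is not absolutely continuous; this is a second negative answer to the question. The growth condition on $\psi$ cannot be weakened (Remark~\ref{rem:sharp}).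

Section~\ref{sec:tools} collects the tools. Theorems~\ref{thm:example} and~\ref{thm:criterion} are proved in Sections~\ref{sec:example} and~\ref{sec:criterion}. Theorem~\ref{thm:singular} is deduced in Section~\ref{sec:limit} from an approximation result for piecewise linear functions, which occupies Section~\ref{sec:approx}.

\section{Moduli of continuity and null sets}\label{sec:tools}

We write $|A|$ for Lebesgue measure, \emph{null} for Lebesgue null, $t^+=\max(t,0)$, and $\|\cdot\|_\infty$ for the sup norm on $[0,1]$.

\begin{lemma}\label{lem:basic}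
Let $f,g\colon[0,1]\to\mathbb{R}$ be continuous.
\begin{enumerate}
\item[(i)] $\omega_f$ is nondecreasing and continuous, $\omega_f(0)=0$, and $\omega_f(a+b)\le\omega_f(a)+\omega_f(b)$ for $a,b\ge0$ with $a+b\le1$.
\item[(ii)] $f$ is $L$-Lipschitz if and only if $\omega_f$ is $L$-Lipschitz.
\item[(iii)] $|\omega_f-\omega_g|\le2\|f-g\|_\infty$.
\item[(iv)] If $f$ is nondecreasing, then $\omega_f(\delta)=\max_{0\le x\le1-\delta}\,(f(x+\delta)-f(x))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $|x-y|\le a+b$, there is $z$ between $x$ and $y$ with $|x-z|\le a$ and $|z-y|\le b$; this gives subadditivity. Then $0\le\omega_f(b)-\omega_f(a)\le\omega_f(b-a)$ for $a\le b$, and the right side tends to $0$ with $b-a$ because $f$ is uniformly continuous.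
(ii) Each statement is equivalent to the bound $\omega_f(\delta)\le L\delta$ for all $\delta$: the first by definition, the second by (i).
(iii) The numbers $|f(x)-f(y)|$ and $|g(x)-g(y)|$ differ by at most $2\|f-g\|_\infty$.
(iv) Two points at distance at most $\delta$ lie in an interval $[x,x+\delta]\subset[0,1]$, and the values of $f$ at them differ by at most $f(x+\delta)-f(x)$.
\end{proof}

A function $\varphi$ on a compact interval $J$ is \emph{absolutely continuous} if for every $\varepsilon>0$ there is $\eta>0$ such that $\sum|\varphi(b_i)-\varphi(a_i)|<\varepsilon$ for every finite family of disjoint intervals $(a_i,b_i)\subset J$ with $\sum(b_i-a_i)<\eta$. Equivalently, $\varphi$ is the indefinite integral of an $L^1$ function, which then equals $\varphi'$ almost everywhere. We use two textbook facts.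
\begin{itemize}
\item \emph{Lebesgue's theorem.} A nondecreasing function $\varphi$ is differentiable almost everywhere, and $\int_a^b\varphi'\le\varphi(b)-\varphi(a)$ for $a\le b$.
\item \emph{The Banach--Zaretsky theorem} (see, e.g., \cite[Ch.~IX]{Nat}). A continuous function of bounded variation on a compact interval is absolutely continuous if and only if it maps null sets to null sets.
\end{itemize}
The second fact will be applied in the following form.

\begin{lemma}\label{lem:BZ}
Let $\varphi$ be continuous and nondecreasing on a compact interval $J$, and let $A\subset J$. Suppose that $\varphi(A)$ is null and that every point of $J\setminus A$ has a neighborhood in $J$ on which $\varphi$ is Lipschitz. Then $\varphi$ is absolutely continuous.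
\end{lemma}

\begin{proof}
Countably many relatively open intervals $V_k$, on each of which $\varphi$ is Lipschitz with some constant $L_k$, cover $J\setminus A$. On $V_k$ the function $\varphi$ maps an interval of length $\ell$ onto an interval of length at most $L_k\ell$, so it maps null sets to null sets. If $Y\subset J$ is null, then $\varphi(Y)\subset\varphi(A)\cup\bigcup_k\varphi(Y\cap V_k)$ is null. The Banach--Zaretsky theorem applies because $\varphi$ is monotone.
\end{proof}

\section{A Cantor function as a modulus of continuity}\label{sec:example}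

\subsection{Reduction to a sup-convolution}

For $\delta\ge\frac12$ the points $x$ and $x+\delta$ lie in different halves of $[0,1]$, and on the two halves $f$ can be chosen independently.

\begin{lemma}\label{lem:glue}
Let $\alpha,\beta$ be continuous and nondecreasing on $[-\frac14,\frac14]$, let $\gamma=-\alpha(-\frac14)-\beta(-\frac14)$, and let
\[
F(x)=-\alpha(\tfrac14-x)\quad(0\le x\le\tfrac12),\qquad F(x)=\gamma+\beta(x-\tfrac34)\quad(\tfrac12\le x\le1).
\]
Then $F$ is continuous and nondecreasing, and for $0\le t\le\frac12$
\[
\omega_F(\tfrac12+t)=\gamma+\max\{\alpha(s)+\beta(r): s+r=t,\ |s|\le\tfrac14,\ |r|\le\tfrac14\}.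
\]
\end{lemma}

\begin{proof}
Both formulas give $-\alpha(-\frac14)$ at $x=\frac12$. Let $x,y\in[0,1]$ with $y-x=\frac12+t$. Then $x\le\frac12\le y$, and with $s=\frac14-x$, $r=y-\frac34$ we have $s+r=t$ and $F(y)-F(x)=\gamma+\alpha(s)+\beta(r)$. Every pair $(s,r)$ in the maximum arises in this way. Apply Lemma~\ref{lem:basic}(iv).
\end{proof}

So we need two absolutely continuous functions whose sup-convolution $\max_{s+r=t}(\alpha(s)+\beta(r))$ is a Cantor function. The idea is visible for step functions on $[0,\infty)$. Let $\alpha$ jump from $0$ to $1$ at $s=1$ and let $\beta$ jump from $0$ to $2$ at $r=2$, both taking the upper value at the jump. For $t<1$ neither jump can be reached; for $1\le t<2$ only the first; for $2\le t<3$ either one but not both; for $t\ge3$ both. Hence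
\[
\max_{s+r=t,\ s,r\ge0}\big(\alpha(s)+\beta(r)\big)=\min(\lfloor t\rfloor,3).
\]
Two functions with two values each produce four values, because $\{0,1\}+\{0,2\}=\{0,1,2,3\}$. Repeat this at $n$ scales, reading the values as digits in base $4$. Each function then takes $2^n$ values, which occupy a vanishing part of the $4^n$ cells of size $4^{-n}$, while the sup-convolution meets all the cells. If the positions of the jumps are read in base $16$, they accumulate on a null set. Two things remain to be done: the jumps must be replaced by absolutely continuous ramps, and negative arguments, which Lemma~\ref{lem:glue} allows, must be made unprofitable. One H\"older estimate takes care of both.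

\subsection{The Cantor function}

Let
\[
E=\Big\{\sum_{i\ge1}c_i16^{-i}:c_i\in\{0,1,2,3\}\Big\}\subset[0,\tfrac15],\qquad \Phi\Big(\sum_{i\ge1} c_i16^{-i}\Big)=\sum_{i\ge1} c_i4^{-i}.
\]
Suppose that two digit sequences first differ at place $i$, with $c_i'-c_i=k\in\{1,2,3\}$. The later digits change $\sum c_j16^{-j}$ by at most $\frac15 16^{-i}$ and $\sum c_j4^{-j}$ by at most $4^{-i}$. So the corresponding points satisfy
\begin{equation}\label{eq:digits}
t'-t\ge16^{-i}(k-\tfrac15)>0,\qquad 4^{-i}(k-1)\le\Phi(t')-\Phi(t)\le4^{-i}(k+1).
\end{equation}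
Thus $\Phi$ is well defined and nondecreasing on $E$. The set $E$ is compact, as a continuous image of $\{0,1,2,3\}^{\mathbb{N}}$; it is null, being covered by $4^n$ intervals of length $16^{-n}/5$; and $\Phi(E)=[0,1]$ by expansion in base $4$. Extend $\Phi$ to $\mathbb{R}$ by $\Phi(t)=\Phi(\max(E\cap[0,t]))$ for $t\ge0$ and $\Phi(t)=0$ for $t<0$. The extension is nondecreasing, and it is locally constant on $(0,\infty)\setminus E$ because $E$ is closed.

\begin{lemma}\label{lem:holder}
$\Phi(t')-\Phi(t)\le3\sqrt{t'-t}$ for all real $t<t'$.
\end{lemma}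

\begin{proof}
For $k=1,2,3$ the numbers $(k+1)^2=4,\,9,\,16$ are less than $9(k-\frac15)=7.2,\,16.2,\,25.2$. With \eqref{eq:digits} this gives the inequality for $t,t'\in E$. In general we may assume $t'\ge0$, since otherwise the left side is $0$. Let $e'=\max(E\cap[0,t'])$, so that $\Phi(t')=\Phi(e')$. If $e'\le t$, the left side is at most $0$. Let $e'>t$. If $t<0$, then $\Phi(t')-\Phi(t)=\Phi(e')-\Phi(0)\le3\sqrt{e'}\le3\sqrt{t'-t}$. If $t\ge0$, let $e=\max(E\cap[0,t])$ and $e''=\min(E\cap[t,e'])$; no point of $E$ lies in $(e,e'')$. Then $\Phi(e)=\Phi(e'')$: a value strictly between the two would be attained on $E$, because $\Phi(E)=[0,1]$, and by monotonicity at a point of $(e,e'')$. Hence $\Phi(t')-\Phi(t)=\Phi(e')-\Phi(e'')\le3\sqrt{e'-e''}\le3\sqrt{t'-t}$.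
\end{proof}

Now split the digits. Let
\[
S=\Big\{\sum a_i16^{-i}:a_i\in\{0,1\}\Big\}\subset[0,\tfrac1{15}],\qquad R=\Big\{\sum b_i16^{-i}:b_i\in\{0,2\}\Big\}\subset[0,\tfrac2{15}].
\]
These are compact subsets of $E$. Digits add without carries, so
\begin{equation}\label{eq:additive}
S+R=E,\qquad \Phi(\sigma+\tau)=\Phi(\sigma)+\Phi(\tau)\quad(\sigma\in S,\ \tau\in R).
\end{equation}
For every $n$,
\begin{equation}\label{eq:cover}
\Phi(S)\text{ is covered by }2^n\text{ intervals of length }\tfrac13 4^{-n},\qquad\Phi(R)=2\Phi(S).
\end{equation}
So $\Phi(S)$ and $\Phi(R)$ are null, although their sum is $[0,1]$.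

\subsection{Absolutely continuous factors}

We look for $\alpha$ equal to $\Phi$ on $S$ and $\beta$ equal to $\Phi$ on $R$, with $\alpha(s)+\beta(r)\le\Phi(s+r)$ everywhere. The inequality restricts how the gaps of $S$ and $R$ may be bridged. On the gap $(\frac1{240},\frac1{16})$ of $S$ the function $\alpha$ must rise from $\frac1{12}$ to $\frac14$. Take $r=\frac1{120}\in R$, where $\beta(r)=\frac16$. Since $\Phi=\frac14$ on the closure of the gap $(\frac1{80},\frac1{16})$ of $E$, the inequality forces $\alpha(s)\le\frac1{12}$ for $\frac1{240}\le s\le\frac{13}{240}$. Linear interpolation therefore fails: $\alpha$ has to rise late. We let it rise as late as the estimate of Lemma~\ref{lem:holder} permits. For a nonempty compact set $P\subset E$ let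
\[
\Phi_P(s)=\max_{\sigma\in P}\big[\Phi(\sigma)-3\sqrt{(\sigma-s)^+}\,\big],\qquad s\in\mathbb{R}.
\]
Every nondecreasing function that equals $\Phi$ on $P$ and satisfies the estimate of Lemma~\ref{lem:holder} lies above each term of the maximum; by (a) and (b) below, $\Phi_P$ is the smallest such function.

\begin{lemma}\label{lem:factors}
\begin{enumerate}
\item[(a)] $\Phi_P$ is nondecreasing, and $\Phi_P(s')-\Phi_P(s)\le3\sqrt{s'-s}$ for $s<s'$.
\item[(b)] $\Phi_P=\Phi$ on $P$.
\item[(c)] $\Phi_P$ is Lipschitz on every compact interval disjoint from $P$.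
\item[(d)] $\Phi_S$ and $\Phi_R$ are absolutely continuous on every compact interval.
\item[(e)] $\Phi_S(s)+\Phi_R(r)\le\Phi(s+r)$ for all real $s,r$.
\end{enumerate}
\end{lemma}

\begin{proof}
A bound on the increments that holds for every term of the maximum holds for the maximum: if $\sigma$ is a maximizer at $s'$, then $\Phi_P(s')-\Phi_P(s)$ is at most the increment of the term indexed by $\sigma$.

(a) Each term is nondecreasing in $s$, and its increment over $[s,s']$ is at most $3\sqrt{s'-s}$ because $(\sigma-s)^+\le(\sigma-s')^++(s'-s)$ and $\sqrt{a+b}\le\sqrt a+\sqrt b$.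

(b) Let $\sigma_0\in P$. The term $\sigma=\sigma_0$ equals $\Phi(\sigma_0)$ at $s=\sigma_0$. The terms with $\sigma<\sigma_0$ are at most $\Phi(\sigma_0)$ there by monotonicity, and those with $\sigma>\sigma_0$ by Lemma~\ref{lem:holder}.

(c) Let $[a,b]$ be disjoint from $P$ and $d=\operatorname{dist}(b,P)>0$. On $[a,b]$ a term with $\sigma<a$ is constant, and a term with $\sigma>b$ has derivative $3/(2\sqrt{\sigma-s})\le3/(2\sqrt d)$.

(d) By (b) and \eqref{eq:cover}, the sets $\Phi_S(S)$ and $\Phi_R(R)$ are null. Use (a), (c) and Lemma~\ref{lem:BZ}.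

(e) Let $\sigma\in S$ and $\tau\in R$ be maximizers for $\Phi_S(s)$ and $\Phi_R(r)$, and put $a=(\sigma-s)^+$, $b=(\tau-r)^+$. Then $\sigma-a\le s$ and $\tau-b\le r$. By \eqref{eq:additive}, the inequality $\sqrt{a+b}\le\sqrt a+\sqrt b$, Lemma~\ref{lem:holder} and monotonicity,
\begin{align*}
\Phi_S(s)+\Phi_R(r)&=\Phi(\sigma+\tau)-3\sqrt a-3\sqrt b\le\Phi(\sigma+\tau)-3\sqrt{a+b}\\
&\le\Phi(\sigma+\tau-a-b)\le\Phi(s+r).\qedhere
\end{align*}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $F$ and $\gamma$ be as in Lemma~\ref{lem:glue} with $\alpha=\Phi_S$ and $\beta=\Phi_R$. By Lemma~\ref{lem:factors}, $F$ is absolutely continuous and $\frac12$-H\"older on each half of $[0,1]$, hence on $[0,1]$. By Lemma~\ref{lem:factors}(e), $\omega_F(\frac12+t)\le\gamma+\Phi(t)$ for $0\le t\le\frac12$. For such $t$ let $e=\max(E\cap[0,t])$ and write $e=\sigma+\tau$ with $\sigma\in S$, $\tau\in R$. Both $\sigma$ and $\tau$ lie in $[0,\frac14]$, so Lemma~\ref{lem:glue}, Lemma~\ref{lem:factors}(b) and \eqref{eq:additive} give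
\[
\omega_F(\tfrac12+t)\ge\omega_F(\tfrac12+e)\ge\gamma+\Phi(\sigma)+\Phi(\tau)=\gamma+\Phi(e)=\gamma+\Phi(t).
\]
Therefore $\omega_F(\frac12+t)=\gamma+\Phi(t)$ on $[0,\frac12]$. This function is locally constant for $t\notin E$, and $\omega_F$ maps the null set $\frac12+E$ onto the interval $[\gamma,\gamma+1]$. By the Banach--Zaretsky theorem $\omega_F$ is not absolutely continuous. In particular $F$ is nonconstant, and $f=(F-F(0))/(F(1)-F(0))$ maps $[0,1]$ to $[0,1]$, is nondecreasing, absolutely continuous and $\frac12$-H\"older, and has $\omega_f=\omega_F/(F(1)-F(0))$.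
\end{proof}

\section{A sufficient condition}\label{sec:criterion}

Call $(x,y)\in[0,1]^2$ \emph{optimal for $\delta$} if $|x-y|\le\delta$ and $|f(x)-f(y)|=\omega_f(\delta)$. If $f$ is Lipschitz near one end of an optimal pair, moving that end bounds $\omega_f$ from below at slightly smaller scales. To make $\omega_f$ Lipschitz near a given scale, such a bound is needed with uniform constants for all nearby scales, and compactness provides it.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\Omega$ be the set of $\delta\in(0,1]$ that have no optimal pair in $Z\times Z$, and fix $\delta_0\in\Omega$.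

\emph{Claim. There are $r,L>0$ such that, whenever $\delta\in(0,1]$, $|\delta-\delta_0|\le r$ and $(x,y)$ is optimal for $\delta$, the function $f$ is $L$-Lipschitz on $[x-r,x+r]\cap[0,1]$ or on $[y-r,y+r]\cap[0,1]$.}

Otherwise the claim fails for $r=1/n$ and $L=n$, with some $\delta_n$ and $(x_n,y_n)$, for every $n$. Along a subsequence $(x_n,y_n)\to(x,y)$, and $(x,y)$ is optimal for $\delta_0$ because $f$ and $\omega_f$ are continuous. As $\delta_0\in\Omega$, one of the two points, say $x$, is not in $Z$, and $f$ is Lipschitz with some constant $L_0$ on a neighborhood of $x$. For large $n$ in the subsequence this neighborhood contains $[x_n-\frac1n,x_n+\frac1n]\cap[0,1]$ and $n\ge L_0$, which is a contradiction.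

Let $a<b$ lie in $(\delta_0-\frac r2,\delta_0+\frac r2)\cap(0,1]$, and let $(x,y)$ be optimal for $b$. If $|x-y|\le a$, then $\omega_f(b)=\omega_f(a)$. Otherwise move the end near which $f$ is $L$-Lipschitz toward the other end by $|x-y|-a$, a number in $(0,b-a]$ and so less than $r$. The new pair is at distance $a$, and the difference of values has changed by at most $L(b-a)$. Hence $\omega_f(b)-\omega_f(a)\le L(b-a)$, and $\omega_f$ is Lipschitz near every point of $\Omega$.

Let $A=[0,1]\setminus\Omega$. For $\delta\in A\setminus\{0\}$ an optimal pair in $Z\times Z$ gives $\omega_f(\delta)\in f(Z)-f(Z)$, this set being symmetric about $0$. If it is null, then $\omega_f(A)$ is null, and $\omega_f$ is absolutely continuous by Lemma~\ref{lem:BZ}.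

If $Z$ is countable, so is $f(Z)-f(Z)$. In general $f(Z)-f(Z)$ is covered by $\mathcal{N}(\varepsilon)^2$ intervals of length $2\varepsilon$, so its measure is at most $2\big(\varepsilon^{1/2}\mathcal{N}(\varepsilon)\big)^2$ for every $\varepsilon>0$; it is null if the lower limit is $0$.

Finally let $F$ be the function in the proof of Theorem~\ref{thm:example}, with non-Lipschitz set $Z$. By Lemma~\ref{lem:factors}(c), $F$ is Lipschitz near every point of $[0,\frac12)$ outside $\frac14-S$ and near every point of $(\frac12,1]$ outside $\frac34+R$; since $-\frac14\notin S\cup R$, it is Lipschitz on both sides of $\frac12$. So $Z\subset(\frac14-S)\cup(\frac34+R)$ and $F(Z)\subset(-\Phi(S))\cup(\gamma+\Phi(R))$. By \eqref{eq:cover} the last set is covered by $2^{n+1}$ intervals of length $4^{-n}$. For $4^{-n}\le\varepsilon<4^{-n+1}$ this gives $\mathcal{N}(\varepsilon)\le2^{n+1}<4\varepsilon^{-1/2}$. Passing from $F$ to $f$ rescales $\varepsilon$ by a constant factor, so the bound $O(\varepsilon^{-1/2})$ persists.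
\end{proof}

\begin{remark}
The theorem does not assume that $f$ is absolutely continuous. The function $f(x)=x\cos(\pi/x)$, $f(0)=0$, has $f(1/k)=(-1)^k/k$, so it has infinite variation and is not absolutely continuous. But $Z\subset\{0\}$, so $\omega_f$ is absolutely continuous.
\end{remark}

\section{Concentrating the growth of the modulus}\label{sec:approx}

\subsection{An open condition}

Let $\mathrm{PL}$ be the set of nondecreasing continuous piecewise linear functions on $[0,1]$, with finitely many pieces. Such a function is Lipschitz, so its modulus cannot be singular unless it is constant; but the modulus can have almost all of its growth on a short set. For $\eta>0$ let $\mathcal{G}_\eta$ be the set of nondecreasing continuous $f$ on $[0,1]$ for which there are finitely many disjoint closed intervals $[a_i,b_i]\subset[0,1]$, possibly degenerate, with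
\begin{equation}\label{eq:G}
\sum_i(b_i-a_i)<\eta,\qquad \omega_f(1)-\sum_i\big(\omega_f(b_i)-\omega_f(a_i)\big)<\eta .
\end{equation}

\begin{lemma}\label{lem:G}
The set $\mathcal{G}_\eta$ is open in the sup norm among nondecreasing continuous functions. If $f\in\mathcal{G}_{2^{-n}}$ for all $n\ge1$, then $\omega_f$ is purely singular.
\end{lemma}

\begin{proof}
For fixed intervals, the second inequality in \eqref{eq:G} is strict and involves finitely many values of $\omega_f$, so it survives small uniform perturbations of $f$ by Lemma~\ref{lem:basic}(iii). Let $f\in\mathcal{G}_{2^{-n}}$ for all $n$, and let $U_n$ be the union of the intervals for $\eta=2^{-n}$. The set $[0,1]\setminus U_n$ consists of finitely many intervals, and the increments of $\omega_f$ over them add up to the left side of the second inequality in \eqref{eq:G}, because $\omega_f(0)=0$. By Lebesgue's theorem $\omega_f'\in L^1$ and $\int_{[0,1]\setminus U_n}\omega_f'<2^{-n}$. Also $\int_{U_n}\omega_f'\to0$, since $|U_n|\to0$. So $\int_0^1\omega_f'=0$, and $\omega_f'\ge0$ vanishes almost everywhere.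
\end{proof}

\begin{proposition}\label{prop:key}
Let $f\in\mathrm{PL}$, $0<\eta<1$, $M=1+\max f'$ and $K=8M/\eta$. For every $\rho\in(0,1)$ there is $g\in\mathrm{PL}\cap\mathcal{G}_\eta$ with $g(0)=f(0)$, $0\le g'\le K$, and $|g'-f'|\le\rho$ outside a set of measure at most $\rho$.
\end{proposition}

The point is that $K$ does not depend on $\rho$, so $g'\to f'$ in every $L^p$ with $p<\infty$ as $\rho\to0$. The order $1/\eta$ is forced: if $g\in\mathcal{G}_\eta$ is $K$-Lipschitz, then so is $\omega_g$, and \eqref{eq:G} gives $K\eta>\omega_g(1)-\eta$.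

\subsection{The staircase and a model case}

For a generic $f\in\mathrm{PL}$ and most $\delta$, the optimal pair has one end at a corner of the graph, and the other end runs along a segment as $\delta$ varies. Then $\omega_f$ grows linearly with the slope $\lambda$ of that segment. We want to replace this linear growth by $\lambda$ times a fine staircase. Fix $0<\theta\le\frac12$ and $u>0$, and let
\[
T(s)=\max_{k\in\mathbb{Z}}\big[ku-(ku-s)^+/\theta\big],\qquad s\in\mathbb{R}.
\]

\begin{lemma}\label{lem:T}
We have $T(s+u)=T(s)+u$, $T=0$ on $[0,(1-\theta)u]$, and $T(s)=u-(u-s)/\theta$ on $[(1-\theta)u,u]$. Thus $T$ is continuous with slopes $0$ and $1/\theta$, $T'$ has period $u$, $T(ku)=ku$ for $k\in\mathbb{Z}$, and $s-u\le T(s)\le s$. Moreover $T(s)+T(r)\le T(s+r)$ for all real $s,r$.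
\end{lemma}

\begin{proof}
Shifting $k$ by $1$ gives the first identity. Let $0\le s\le u$. The terms with $k\le0$ equal $ku$ and the largest is $0$. The terms with $k\ge1$ equal $s/\theta-ku(1/\theta-1)$ and the largest has $k=1$. So $T(s)=\max(0,u-(u-s)/\theta)$, which is the stated formula. On $[0,u]$ we have $T\ge0\ge s-u$, and $T(s)\le s$ because $T$ is convex there with $T(0)=0$, $T(u)=u$; the shift identity extends both bounds to $\mathbb{R}$. Finally $(a+b)^+\le a^++b^+$ gives, for all integers $k,l$,
\[
ku-\frac{(ku-s)^+}\theta+lu-\frac{(lu-r)^+}\theta\le(k+l)u-\frac{((k+l)u-s-r)^+}\theta\le T(s+r).\qedhere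
\]
\end{proof}

The smallest case is the concave function $f(x)=2x$ on $[0,\frac12]$, $f(x)=x+\frac12$ on $[\frac12,1]$. Here $\omega_f=f$, and for $\delta>\frac12$ the optimal pair is $(0,\delta)$. A first attempt is to put $g(y)=1+T(y-\frac12)$ on $[\frac12,1]$ and $g=f$ on $[0,\frac12]$, with $u\le\frac12$. For $\delta=\frac12+r$ and $0\le r\le u$,
\[
\omega_g(\delta)=1+\max_{0\le x\le1/2-r}\big[T(r+x)-2x\big]=1+\max(0,2r-u).
\]
Indeed, since $1/\theta\ge2$, the function $ku-(ku-r-x)^+/\theta-2x$ of $x\ge0$ is largest at $x=(ku-r)^+$, with value $ku-2(ku-r)^+$; the best choices are $k=0$ and $k=1$, and the points $x=0$ and $x=u-r$ are admissible. So $\omega_g$ grows with slope $2$ on half of the period, however small $\theta$ is: the left end leaves the corner so that the right end can reach the top of the next step. The attempt has a second defect. The mean of $|T'-1|$ over a period is $2(1-\theta)$, so $g'$ is not close to $f'$ in $L^1$.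

Both defects are cured by the scheme of Section~\ref{sec:example}, with $T$ in the role of $\Phi$ and the decomposition $\mathbb{R}=[0,w]+w\mathbb{Z}$, where $w=mu$ and $m$ is a large integer, in the role of $E=S+R$. Near the corner we insert a true staircase, but only on a block of length $w$. On the long segment we use a profile $h\le T$ that has slope $1$ most of the time and meets $T$ on $w\mathbb{Z}$. Superadditivity bounds the sum of the two contributions by $T$, and the decomposition gives equality.

\subsection{The profile on a segment}

A segment may carry the right end of the optimal pair for some $\delta$ and the left end for others. In the first case we need an upper bound for increments $h(z+r)-h(z)$, in the second for increments $h(z)-h(z-r)$. A symmetry of $h'$ serves both needs (Figure~\ref{fig:profile}). Let $m\ge4$ be an integer and $w=mu$. Define $h$ by $h(0)=0$ and by requiring that $h'$ have period $w$ and take the following values.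
\[
\begin{array}{c|cccccc}
\text{interval}&[0,u]&[u,\frac w2-u]&[\frac w2-u,\frac w2]&[\frac w2,\frac w2+\theta u]&[\frac w2+\theta u,w-\theta u]&[w-\theta u,w]\\[2pt]
\hline
h'&0&1&0&\frac{1+\theta}\theta&1&\frac{1+\theta}\theta
\end{array}
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw[->] (-0.4,0)--(6.7,0) node[right]{$s$};
\draw[->] (0,-2.3)--(0,6.6);
\draw (0,0) \foreach \k in {0,...,5} { -- (\k+0.75,\k) -- (\k+1,\k+1) };
\draw[dashed] (0,-2) \foreach \k in {0,...,5} { -- (\k+0.25,\k-1) -- (\k+1,\k-1) };
\draw[very thick] (0,0)--(1,0)--(2,1)--(3,1)--(3.25,2.25)--(5.75,4.75)--(6,6);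
\draw (3,0.1)--(3,-0.1) node[below]{$w/2$};
\draw (6,0.1)--(6,-0.1) node[below]{$w$};
\node at (3.3,3.5) {$T$};
\end{tikzpicture}
\caption{One period of the profile $h$ (thick) for $u=1$, $\theta=\frac14$, $m=6$, $w=6$. It lies below the staircase $T$ (thin), which it meets at $0$ and $w$, and above the reflected staircase $s\mapsto h(\frac w2)-T(\frac w2-s)$ (dashed), which it meets at $\frac w2$. Its slope differs from $1$ only on two flat and two steep intervals.}
\label{fig:profile}
\end{figure}

\begin{lemma}\label{lem:h}
\begin{enumerate}
\item[(a)] $h(s+w)=h(s)+w$, $0\le h'\le2/\theta$, and $h'\ne1$ on a fraction at most $3/m$ of each period.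
\item[(b)] $h(\frac w2)-h(\frac w2-r)=h(r)$ for all real $r$.
\item[(c)] $T(s)+h(r)\le T(s+r)$ for all real $s,r$, with equality if $r\in w\mathbb{Z}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The increment over a period is $(\frac w2-2u)+(\frac w2-2\theta u)+2(1+\theta)u=w$. The four intervals with $h'\ne1$ have total length $(2+2\theta)u\le3u$.

(b) Modulo $w$, the reflection $s\mapsto\frac w2-s$ exchanges the two flat intervals, exchanges the two steep intervals, and maps each interval of slope $1$ to itself. So $h'(\frac w2-s)=h'(s)$ almost everywhere; integrate over $s$ from $0$ to $r$.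

(c) We first show $h\le T$. By (a) and $T(s+w)=T(s)+w$ it suffices to consider $[0,w]$. On $[0,u]$ we have $h=0\le T$. The function $s-h(s)$ equals $u$ on $[u,\frac w2-u]$, increases to $2u$ at $\frac w2$, decreases to $u$ at $\frac w2+\theta u$, and equals $u$ up to $w-\theta u$. So $h(s)\le s-u\le T(s)$ on $[u,w-\theta u]$. On $[w-\theta u,w]$ both functions are linear, $h\le T$ at the left end, and $h=T=w$ at the right end. Now the inequality in (c) follows from superadditivity. If $r\in w\mathbb{Z}$, then $h(r)=r\in u\mathbb{Z}$ and $T(s)+r=T(s+r)$.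
\end{proof}

\subsection{The profile at a corner}

A convex corner with slopes $\alpha<\beta$ can be paired with segments of several slopes $\mu_j\in(\alpha,\beta)$, so it needs one block of staircase for each $\mu_j$. The whole modified corner must lie above each of the staircases, continued to all of $\mathbb{R}$, so that no point outside the $j$th block does better than the block. For this we order the blocks by increasing slope, as convexity suggests, and add a flat piece before them and a steep piece after them; these absorb the loss $u$ in the bound $T(s)\ge s-u$.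

\begin{lemma}\label{lem:W}
Let $q\ge0$, let $0\le\alpha<\beta$ and $\alpha<\mu_1<\dots<\mu_q<\beta$, and put $c_j=u+jw$ for $0\le j\le q$. Let $W$ be the continuous function with $W(0)=0$ and
\[
W'(x)=\begin{cases}
\alpha,&x<0,\\
0,&0<x<c_0,\\
\mu_jT'(c_j-x),&c_{j-1}<x<c_j,\ \ 1\le j\le q,\\
\beta/\theta,&c_q<x<c_q+u,\\
\beta,&x>c_q+u.
\end{cases}
\]
Then $0\le W'\le\beta/\theta$, and for $1\le j\le q$ and all real $x$
\[
W(c_j)-W(x)\le\mu_jT(c_j-x),\qquad\text{with equality for }x\in[c_{j-1},c_j].
\]
\end{lemma}

\begin{proof}
Let $\Psi(x)=W(c_j)-\mu_jT(c_j-x)$. We must show $W\ge\Psi$, with equality on $[c_{j-1},c_j]$. We have $W(c_j)=\Psi(c_j)$ and $\Psi'(x)=\mu_jT'(c_j-x)\in[0,\mu_j/\theta]$. Since $T'$ has period $u$ and $c_l-c_j\in u\mathbb{Z}$, on $(c_{l-1},c_l)$ we get $(W-\Psi)'(x)=(\mu_l-\mu_j)T'(c_j-x)$. This is at most $0$ for $l<j$, zero for $l=j$, and at least $0$ for $l>j$. Also $(W-\Psi)'=-\Psi'\le0$ on $(0,c_0)$, and $(W-\Psi)'\ge(\beta-\mu_j)/\theta>0$ on $(c_q,c_q+u)$. So $W-\Psi$ is nonincreasing on $[0,c_{j-1}]$, zero on $[c_{j-1},c_j]$, and nondecreasing on $[c_j,c_q+u]$;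 it is nonnegative on $[0,c_q+u]$.

For $0\le l\le q$ the relation $c_j-c_l\in u\mathbb{Z}$ gives $\Psi(x)=\Psi(c_l)-\mu_jT(c_l-x)$, and then $\Psi(c_l)\le W(c_l)$ and $T(s)\ge s-u$ give
\[
\Psi(x)\le W(c_l)+\mu_j(x-c_l+u).
\]
If $x<0$, take $l=0$. Since $c_0=u$ and $W(c_0)=0$, we get $\Psi(x)\le\mu_jx\le\alpha x=W(x)$. If $x>c_q+u$, take $l=q$. Since $1/\theta\ge2$,
\[
\Psi(x)\le W(c_q)+\beta\big(2u+(x-c_q-u)\big)\le W(c_q)+\beta u/\theta+\beta(x-c_q-u)=W(x).\qedhere
\]
\end{proof}

\subsection{General position}

For an arbitrary $f\in\mathrm{PL}$ the optimal pair need not be unique: both ends may slide along parallel segments. We perturb $f$ so that for most $\delta$ the pair is unique, has one end at a vertex, and stays near that vertex under small uniform perturbations. For an integer $N\ge2$ let $v_i=i/N$ $(0\le i\le N)$ and $J_i=[v_{i-1},v_i]$ $(1\le i\le N)$.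

\begin{lemma}\label{lem:generic}
Let $f,\eta,M,\rho$ be as in Proposition~\ref{prop:key}. There are $N$, a function $f_1\in\mathrm{PL}$, disjoint compact intervals $I_1,\dots,I_n\subset(0,1)$, and numbers $\nu\in(0,\frac1{4N})$ and $\kappa>0$ with the following properties.
\begin{enumerate}
\item[(a)] $f_1(0)=f(0)$; $f_1$ is linear on each $J_i$, with slopes $\lambda_1,\dots,\lambda_N$ that are pairwise distinct and lie in $(0,M)$; and $|f_1'-f'|\le\rho$ outside a set of measure at most $\rho/2$.
\item[(b)] $M\,\big|[0,1]\setminus\bigcup_kI_k\big|<\eta/2$.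
\item[(c)] Put $\lambda_0=\lambda_{N+1}=0$. Each $I=I_k$ has one of the following two types, in which $\delta\in I$ is arbitrary, $g$ is any nondecreasing continuous function with $\|g-f_1\|_\infty<\kappa$, and $x$ is any maximizer of $g(x+\delta)-g(x)$ on $[0,1-\delta]$.
\begin{itemize}
\item Type $\mathrm{L}(a,i)$: $\lambda_a<\lambda_i<\lambda_{a+1}$, $\ v_a+\delta\in[v_{i-1}+2\nu,v_i-2\nu]$, $\ |x-v_a|<\nu$.
\item Type $\mathrm{R}(b,i)$: $\lambda_{b+1}<\lambda_i<\lambda_b$, $\ v_b-\delta\in[v_{i-1}+2\nu,v_i-2\nu]$, $\ |x+\delta-v_b|<\nu$.
\end{itemize}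
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Choice of $f_1$.} Take $N$ so large that $M/N<\eta/4$ and the segments $J_i$ that contain a vertex of $f$ have total length at most $\rho/2$. Let $f_1$ be linear on each $J_i$ with $f_1(v_i)=H_i$ and $H_0=f(0)$, so that $\lambda_i=N(H_i-H_{i-1})$. The numbers $\bar\lambda_i=N(f(v_i)-f(v_{i-1}))$ lie in $[0,M-1]$, and $\bar\lambda_i=f'$ on $J_i$ if $J_i$ contains no vertex of $f$. The conditions $\bar\lambda_i<\lambda_i<\bar\lambda_i+\rho$ define a nonempty open set of vectors $(H_1,\dots,H_N)$, and on this set (a) holds except possibly for distinctness.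

To the symbols $\mathrm{L}(a,i)$ with $0\le a\le i-2$ and $\mathrm{R}(b,i)$ with $i+1\le b\le N$, where $1\le i\le N$, we attach the affine functions of $\delta$
\begin{align*}
\ell_{\mathrm{L}(a,i)}(\delta)&=\lambda_i\delta+\big[H_{i-1}+(a-i+1)(H_i-H_{i-1})-H_a\big],\\
\ell_{\mathrm{R}(b,i)}(\delta)&=\lambda_i\delta+\big[H_b-H_{i-1}-(b-i+1)(H_i-H_{i-1})\big].
\end{align*}
The first equals $f_1(v_a+\delta)-f_1(v_a)$ when $v_a+\delta\in J_i$, and the second equals $f_1(v_b)-f_1(v_b-\delta)$ when $v_b-\delta\in J_i$. Consider the following linear forms in $(H_0,\dots,H_N)$: the differences $\lambda_i-\lambda_j$ with $i<j$, and the differences of the brackets for two distinct symbols with the same $i$. None is identically zero. In $\lambda_i-\lambda_j$ the coefficient of $H_j$ is $-N$. In a difference of brackets, each symbol contributes one variable $H_a$ or $H_b$ with index outside $\{i-1,i\}$, the two indices are different, and so each of these variables has coefficient $\pm1$. In every form the coefficients add up to $0$, so some coefficient of $H_1,\dots,H_N$ is nonzero, and the zero set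 with $H_0$ fixed is a hyperplane. Choose $(H_1,\dots,H_N)$ in the open set and outside these finitely many hyperplanes. Then (a) holds, and distinct symbols have distinct functions $\ell$: the slopes differ for different $i$, the constant terms for equal $i$.

\emph{Maximizers.} Let $D$ be the finite set formed by the multiples of $1/N$ in $[0,1]$ and the points where two of the functions $\ell$ cross. Let $\delta\in(\frac1N,1)\setminus D$ and $\varphi_\delta(x)=f_1(x+\delta)-f_1(x)$ on $[0,1-\delta]$. If neither $x$ nor $x+\delta$ is a vertex $v_i$, then $0<x<1-\delta$, the two points lie in different segments because $\delta>1/N$, and $\varphi_\delta'(x)$ is a difference of two distinct slopes. Such an $x$ is not a maximizer. Since $\delta$ is not a multiple of $1/N$, the two points are not both vertices. So at a maximizer either $x=v_a$ and $x+\delta$ lies in the interior of some $J_i$, or $x+\delta=v_b$ and $x$ lies in the interior of some $J_i$. In the first case $v_{a+1}<v_a+\delta<v_i$ gives $a\le i-2$; in the second $v_{i-1}<v_b-\delta<v_{b-1}$ gives $b\ge i+1$. Call a symbol \emph{admissible}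 for $\delta$ if it describes a point $x$ in this way. Then $\omega_{f_1}(\delta)$ is the largest of the values $\ell(\delta)$ over admissible symbols. These values are distinct, so the maximizer is unique. On a component $I^\circ$ of $(\frac1N,1)\setminus D$ the admissible symbols do not change, since $I^\circ$ contains no multiple of $1/N$, and the order of the values does not change, since $I^\circ$ contains no crossing. So one symbol gives the maximizer on all of $I^\circ$; it is the type of $I^\circ$.

\emph{Slopes.} For type $\mathrm{L}(a,i)$ the maximizer $x=v_a$ is less than $1-\delta$, and the right derivative $\lambda_i-\lambda_{a+1}$ of $\varphi_\delta$ is at most $0$. If $a\ge1$, the left derivative $\lambda_i-\lambda_a$ is at least $0$; if $a=0$, then $\lambda_0=0<\lambda_i$. For type $\mathrm{R}(b,i)$ the maximizer is positive, and the left derivative $\lambda_b-\lambda_i$ is at least $0$. If $b<N$, the right derivative $\lambda_{b+1}-\lambda_i$ is at most $0$; if $b=N$, then $\lambda_{N+1}=0<\lambda_i$. The inequalities are strict because $i\notin\{a,a+1\}$, $i\notin\{b,b+1\}$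 and the slopes are distinct.

\emph{Stability.} In each component choose a compact interval $I_k$, with the type of the component, so that the uncovered parts of the components have total length less than $\eta/(4M)$. With $M/N<\eta/4$ this gives (b). As $\delta$ ranges over the compact set $I_k$, the free end $v_a+\delta$ or $v_b-\delta$ stays in a compact subset of the interior of $J_i$, so a small $\nu$ satisfies the middle condition in (c) for all $k$. The function $\omega_{f_1}(\delta)-\varphi_\delta(x)$ is continuous, and by uniqueness it is positive on the compact set of all $(\delta,x)$ with $\delta\in I_k$, $0\le x\le1-\delta$, and $|x-v_a|\ge\nu$ (type L) or $|x+\delta-v_b|\ge\nu$ (type R). Choose $\kappa>0$ so that it is at least $4\kappa$ on these sets for all $k$. If $\|g-f_1\|_\infty<\kappa$, then on these sets $g(x+\delta)-g(x)<\varphi_\delta(x)+2\kappa\le\omega_{f_1}(\delta)-2\kappa<\omega_g(\delta)$, so $x$ is not a maximizer for $g$.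
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}

Take the data of Lemma~\ref{lem:generic} and let $\theta=\eta/4$, so that $K=2M/\theta$. Let $m\ge4$ and $k\ge1$ be integers, $w=(\frac1N-2\nu)/k$, $u=w/m$, and
\[
\xi=\frac3m+(N+1)(Nm+2)u .
\]
Choosing first $m$ and then $k$ large, we arrange
\begin{equation}\label{eq:small}
(Nm+2)u<\nu,\qquad \xi\le\frac\rho2,\qquad K\xi<\kappa,\qquad 4(n+1)K\xi<\frac\eta4,\qquad 2nu<1 .
\end{equation}

\emph{The function $g$.} The interval $[0,1]$ is tiled by the cores $J_i^\nu=[v_{i-1}+\nu,v_i-\nu]$, each of length $kw$, and the neighborhoods $V_a=[v_a-\nu,v_a+\nu]\cap[0,1]$. Call $v_a$ a \emph{left vertex} if $\lambda_a<\lambda_{a+1}$ and a \emph{right vertex} if $\lambda_a>\lambda_{a+1}$. Every vertex is of exactly one kind; $v_0$ is left and $v_N$ is right. Let $W_a$ be the function of Lemma~\ref{lem:W} with $\alpha=\min(\lambda_a,\lambda_{a+1})$, $\beta=\max(\lambda_a,\lambda_{a+1})$, and with $\mu_1<\dots<\mu_q$ the slopes among $\lambda_1,\dots,\lambda_N$ that lie in $(\alpha,\beta)$. Here $q\le N$, so $c_q+u\le(Nm+2)u<\nu$. Let $g$ be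 the continuous function with $g(0)=f(0)$ and
\begin{align*}
g(v_{i-1}+\nu+s)-g(v_{i-1}+\nu)&=\lambda_ih(s)&&\text{for }0\le s\le kw,\\
g(v_a+x)-g(v_a)&=W_a(x)&&\text{for }v_a+x\in V_a,\ v_a\text{ left},\\
g(v_b)-g(v_b-x)&=W_b(x)&&\text{for }v_b-x\in V_b,\ v_b\text{ right}.
\end{align*}
Then $g\in\mathrm{PL}$ and $0\le g'\le2M/\theta=K$. On the cores $g'\ne f_1'$ on a set of measure at most $3/m$, by Lemma~\ref{lem:h}(a). On $V_a$ the two derivatives differ only on an interval of length at most $(Nm+2)u$, to the right of a left vertex and to the left of a right vertex. So $g'=f_1'$ outside a set of measure at most $\xi$. With Lemma~\ref{lem:generic}(a) this gives $|g'-f'|\le\rho$ outside a set of measure at most $\rho$. Since $g',f_1'\in[0,K]$ and $g(0)=f_1(0)$, we also get $\|g-f_1\|_\infty\le K\xi<\kappa$.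

\emph{The modulus on one interval.} Let $I$ be one of the $I_k$ and $\lambda=\lambda_i$ the slope in its type. We show that there are constants $C_I,t_I$ with
\begin{equation}\label{eq:stair}
\omega_g(\delta)=C_I+\lambda T(\delta+t_I)\qquad(\delta\in I).
\end{equation}
Fix $\delta\in I$, and call a pair $(x,y)$ in $[0,1]^2$ with $y=x+\delta$ \emph{close} if $|x-v_a|<\nu$ (type $\mathrm{L}(a,i)$) or $|y-v_b|<\nu$ (type $\mathrm{R}(b,i)$). By Lemma~\ref{lem:generic}(c), $\omega_g(\delta)$ is the largest value of $g(y)-g(x)$ over close pairs. By the middle condition in (c), if one end is within $\nu$ of the vertex, the other end lies in the core $J_i^\nu$.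

In type $\mathrm{L}(a,i)$, the vertex $v_a$ is left and $\lambda=\mu_j$ for some $j$ in the list of $W_a$. Put $c=v_a+c_j$, $z=v_{i-1}+\nu$, $C_I=g(z)-g(c)$, $t_I=c-z$, and for a close pair $s=c-x$, $r=y-z$. Then
\[
g(c)-g(x)=W_a(c_j)-W_a(c_j-s),\qquad g(y)-g(z)=\lambda h(r).
\]
In type $\mathrm{R}(b,i)$, the vertex $v_b$ is right and $\lambda=\mu_j$ for some $j$ in the list of $W_b$. Put $c=v_b-c_j$, $z=v_{i-1}+\nu+\frac w2\in J_i^\nu$, $C_I=g(c)-g(z)$, $t_I=z-c$, and for a close pair $s=y-c$, $r=z-x$. Then $v_b-y=c_j-s$ and $x-(v_{i-1}+\nu)=\frac w2-r$, so by Lemma~\ref{lem:h}(b)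
\[
g(y)-g(c)=W_b(c_j)-W_b(c_j-s),\qquad g(z)-g(x)=\lambda\big[h(\tfrac w2)-h(\tfrac w2-r)\big]=\lambda h(r).
\]
In both types $s+r=\delta+t_I$, and with $W=W_a$ or $W_b$ Lemmas~\ref{lem:W} and~\ref{lem:h}(c) give
\[
g(y)-g(x)=C_I+\big[W(c_j)-W(c_j-s)\big]+\lambda h(r)\le C_I+\lambda T(s)+\lambda h(r)\le C_I+\lambda T(\delta+t_I),
\]
with equality throughout if $0\le s\le w$ and $r\in w\mathbb{Z}$. Such a pair exists. Take $s\in[0,w)$ with $\delta+t_I-s\in w\mathbb{Z}$, and let $x=v_a+(c_j-s)$ in type L, or $y=v_b-(c_j-s)$ in type R. Since $0<c_{j-1}<c_j-s\le c_j<\nu$, and since $a<N$ for a left vertex and $b>0$ for a right vertex, this point lies in $[0,1]$ within $\nu$ of the vertex. The other end lies in $J_i^\nu\subset[0,1]$, so the pair is close. This proves \eqref{eq:stair}.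

\emph{Conclusion.} Let $U$ be the union, over $I\in\{I_1,\dots,I_n\}$ and $l\in\mathbb{Z}$, of the sets $\{\delta\in I:\delta+t_I\in[(l-\theta)u,lu]\}$. The nonempty ones are finitely many disjoint closed intervals, at most $|I|/u+2$ for each $I$, so by \eqref{eq:small}
\[
|U|\le\sum_I(\theta|I|+2\theta u)\le\theta+2nu\theta<2\theta<\eta .
\]
By \eqref{eq:stair} and Lemma~\ref{lem:T}, $\omega_g$ is constant on each component of $I\setminus U$. Hence $\omega_g(1)$ minus the sum of the increments of $\omega_g$ over the intervals of $U$ equals the sum of the increments of $\omega_g$ over the $n+1$ components of $[0,1]\setminus\bigcup_kI_k$. Now $\omega_{f_1}$ is $M$-Lipschitz and $|\omega_g-\omega_{f_1}|\le2K\xi$, by Lemma~\ref{lem:basic}(ii) and (iii). By Lemma~\ref{lem:generic}(b) and \eqref{eq:small} the sum is at most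
\[
M\Big|[0,1]\setminus\bigcup_kI_k\Big|+4(n+1)K\xi<\frac\eta2+\frac\eta4<\eta .
\]
Thus $g\in\mathcal{G}_\eta$, and the proposition is proved. \qed

\section{Purely singular moduli}\label{sec:limit}

For $1\le p<\infty$, the space $W^{1,p}(0,1)$ consists of the absolutely continuous functions on $[0,1]$ with $f'\in L^p$. Let $X_p$ be the set of its nondecreasing elements, with the metric $d(f,g)=|f(0)-g(0)|+\|f'-g'\|_{L^p}$. The map $f\mapsto(f(0),f')$ identifies $X_p$ with the closed subset $\mathbb{R}\times\{\phi\in L^p:\phi\ge0\}$ of $\mathbb{R}\times L^p$, so $X_p$ is complete. A subset is \emph{residual} if it contains a countable intersection of dense open sets; by the Baire category theorem it is then dense.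

\begin{proof}[Proof of Theorem~\ref{thm:singular}(b)]
We have $\|f-g\|_\infty\le|f(0)-g(0)|+\|f'-g'\|_{L^1}\le d(f,g)$, so $\mathcal{G}_\eta\cap X_p$ is open in $X_p$ by Lemma~\ref{lem:G}. The set $\mathrm{PL}$ is dense in $X_p$: step functions are dense in $L^p$, and taking the positive part does not increase the distance to a nonnegative function. Let $0<\eta<1$ and $f\in\mathrm{PL}$. For the function $g$ of Proposition~\ref{prop:key} both $f'$ and $g'$ lie in $[0,K]$, so $d(f,g)^p\le\rho^p+K^p\rho$. This tends to $0$ with $\rho$ because $K$ does not depend on $\rho$ and $p<\infty$. So $\mathcal{G}_\eta\cap X_p$ is dense, the set $\bigcap_{n\ge1}\mathcal{G}_{2^{-n}}\cap X_p$ is residual, and its elements have purely singular moduli by Lemma~\ref{lem:G}.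
\end{proof}

\begin{remark}
The same holds in the closed subset $Y_p=\{f\in X_p:f([0,1])\subset[0,1]\}$. Only density needs a word. If $f\in Y_p$ and $\tau>0$ is small, then $(1-4\tau)f+2\tau$ is close to $f$ and has range in $[2\tau,1-2\tau]$. Since $d$ dominates the sup norm, it is approximated by elements of $\mathrm{PL}$ with range in $[\tau,1-\tau]$, and these by elements of $\mathcal{G}_\eta\cap Y_p$.
\end{remark}

For part (a) we apply Proposition~\ref{prop:key} repeatedly. The slope bounds $K_n$ of the successive functions are known in advance, independently of the accuracies $\rho_n$. We can therefore make the large slopes of the $n$th step live on a set so small that they affect neither $\int\Theta(f')$ nor the modulus at the scales treated before.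

\begin{proof}[Proof of Theorem~\ref{thm:singular}(a)]
Let $K_0=\max f_0'$ and $K_{n}=2^{n}\cdot8(1+K_{n-1})$ for $n\ge1$; the sequence increases to infinity. Let $\bar\Theta(t)=\sup_{[0,t]}\Theta$, which is nondecreasing, and finite because $\Theta$ is locally bounded. Since $\psi(\delta)/\delta\to\infty$, there are $1\ge\delta_1>\delta_2>\cdots\to0$ with $\psi(\delta)\ge2K_n\delta$ for $0<\delta\le\delta_n$.

We choose $\rho_k\in(0,1)$, $f_k\in\mathrm{PL}$ with $f_k'\le K_k$, and $s_k>0$ for $k=1,2,\dots$ in turn. Suppose that they are chosen for the indices less than $k$. Take $\rho_k$ so small that, with $r_k=(1+K_k)\rho_k$,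
\begin{equation}\label{eq:rho}
r_k\le2^{-k-1}\varepsilon,\qquad r_k\le2^{-k}s_n,\qquad r_k\le2^{-k-1}K_n\delta_{n+1},\qquad \rho_k\le\frac{2^{-k}}{1+\bar\Theta(K_k+1)}
\end{equation}
for all $1\le n<k$. Proposition~\ref{prop:key}, applied to $f_{k-1}$ with $\eta=2^{-k}$ and $\rho=\rho_k$, gives $f_k\in\mathrm{PL}\cap\mathcal{G}_{2^{-k}}$ with $f_k(0)=f_0(0)$, $0\le f_k'\le K_k$, and $|f_k'-f_{k-1}'|\le\rho_k$ outside a set $B_k$ with $|B_k|\le\rho_k$. Then
\[
\|f_k-f_{k-1}\|_\infty\le\|f_k'-f_{k-1}'\|_{L^1}\le\rho_k+K_k\rho_k=r_k .
\]
By Lemma~\ref{lem:G} choose $s_k>0$ such that every nondecreasing continuous function at uniform distance less than $s_k$ from $f_k$ lies in $\mathcal{G}_{2^{-k}}$.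

Since $\sum_kr_k\le\varepsilon/2$, the series $\sum_k|f_k'-f_{k-1}'|$ is integrable. So $f_k'$ converges in $L^1$ and almost everywhere to a nonnegative function, and $f_k$ converges uniformly to the function $f$ given by $f_0(0)$ plus the indefinite integral of the limit. Thus $f$ is nondecreasing and absolutely continuous, $f(0)=f_0(0)$, $f_k'\to f'$ almost everywhere, and $\int_0^1|f'-f_0'|\le\varepsilon/2<\varepsilon$.

\emph{Singularity.} For $n\ge1$, $\|f-f_n\|_\infty\le\sum_{k>n}r_k\le2^{-n}s_n<s_n$. So $f\in\mathcal{G}_{2^{-n}}$ for all $n$, and $\omega_f$ is purely singular by Lemma~\ref{lem:G}.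

\emph{The bound by $\psi$.} Let $0<\delta\le\delta_1$ and choose $n\ge1$ with $\delta_{n+1}\le\delta\le\delta_n$. By Lemma~\ref{lem:basic}(iii) and \eqref{eq:rho},
\[
\omega_f(\delta)\le\omega_{f_n}(\delta)+2\sum_{k>n}r_k\le K_n\delta+K_n\delta_{n+1}\le2K_n\delta\le\psi(\delta).
\]

\emph{Integrability.} Let $n\ge1$. Almost everywhere outside $\bigcup_{k>n}B_k$ we have $f'\le f_n'+\sum_{k>n}\rho_k\le K_n+1$. Since $\bar\Theta(K_k+1)$ is nondecreasing in $k$,
\[
|\{f'>K_n+1\}|\le\sum_{k>n}\rho_k\le\frac{2^{-n}}{1+\bar\Theta(K_{n+1}+1)} .
\]
Splitting $[0,1]$ according to the size of $f'$, we obtain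
\[
\int_0^1\Theta(f')\le\bar\Theta(K_1+1)+\sum_{n\ge1}\bar\Theta(K_{n+1}+1)\,\big|\{K_n+1<f'\le K_{n+1}+1\}\big|\le\bar\Theta(K_1+1)+1 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:sharp}
The growth condition on $\psi$ is sharp. Suppose that $\liminf_{\delta\to0}\psi(\delta)/\delta<C<\infty$ and $\omega_f\le\psi$ near $0$. Then $\omega_f(\delta)\le C\delta$ along a sequence $\delta\to0$, and subadditivity gives $\omega_f(t)\le(t/\delta+1)\,\omega_f(\delta)\le C(t+\delta)$ along this sequence. So $\omega_f(t)\le Ct$, the function $f$ is Lipschitz, and $\omega_f$ is Lipschitz by Lemma~\ref{lem:basic}(ii). The same happens if $\Theta$ is allowed to equal $+\infty$ on a half-line $(L,\infty)$: then $\int_0^1\Theta(f')<\infty$ forces $f'\le L$ almost everywhere, and a nondecreasing absolutely continuous $f$ with this property is $L$-Lipschitz.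
\end{remark}

\begin{thebibliography}{9}

\bibitem{MS}
Matteo Muratori and Jacopo Somaglia, \emph{Moduli of continuity and absolute continuity: any relation?}, arXiv:2501.00441 (2025).

\bibitem{Nat}
Natanson, \emph{Theory of Functions of a Real Variable}.

\end{thebibliography}
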